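# A countable lifting problem for congruence lattices that has no solution

## 1. The guess that countable data always lift, and small cases

Take a lattice $K$, a semilattice $S$, and a map $\varphi$ that assigns to each finitely generated congruence of $K$ an element of $S$, respecting joins and zero. We ask whether $K$ can be mapped into some lattice $L$ whose finitely generated congruences form a copy of $S$, in such a way that $\varphi$ records how congruences of $K$ extend to $L$. If $K$ and $S$ are countable, the answer that one would first guess is **yes**: with countable data one expects to build $L$ step by step, by a sequence of finite approximations. We fix the definitions and then test this guess.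

All lattices are nonempty. For $s,t$ in a lattice $K$, $\Theta_K(s,t)$ (or $\Theta(s,t)$) is the congruence generated by the pair $\langle s,t\rangle$. The least congruence is written $0$.

**Definition 1.** $\operatorname{Con}_cK$ is the $\{\vee,0\}$-semilattice of all finitely generated congruences of $K$. For a lattice homomorphism $f\colon K\to L$, the map $\operatorname{Con}_cf\colon\operatorname{Con}_cK\to\operatorname{Con}_cL$ sends $\theta$ to the congruence of $L$ generated by all pairs $\langle f(x),f(y)\rangle$ with $\langle x,y\rangle\in\theta$.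

For the chain $\{0<m<1\}$ the congruences are $0$, $\Theta(0,m)$, $\Theta(m,1)$ and the full congruence, so $\operatorname{Con}_c$ is the four-element Boolean lattice.

We use two textbook facts. First, $\langle x,y\rangle\in\theta\vee\theta'$ if and only if there is a finite sequence from $x$ to $y$ whose consecutive pairs lie in $\theta\cup\theta'$. Second, for every congruence $\xi$ of $L$,
$$(\operatorname{Con}_cf)(\theta)\subseteq\xi\iff\theta\subseteq (f\times f)^{-1}(\xi),\tag{1}$$
because $(f\times f)^{-1}(\xi)$ is a congruence of $K$. From (1) one reads off that $\operatorname{Con}_cf$ preserves joins and $0$, that $\operatorname{Con}_c(gf)=\operatorname{Con}_cg\circ\operatorname{Con}_cf$, and that $(\operatorname{Con}_cf)(\Theta_K(s,t))=\Theta_L(f(s),f(t))$.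

**Definition 2.** A $\{\vee,0\}$-semilattice $S$ is *distributive* if whenever $c\le a\vee b$ in $S$, there are $a'\le a$ and $b'\le b$ with $c=a'\vee b'$.

A finite $\{\vee,0\}$-semilattice is a lattice, and if it is distributive in this sense, it is a distributive lattice: if $c=x\wedge(y\vee z)$, write $c=y'\vee z'$ with $y'\le y$, $z'\le z$; as $y',z'\le c\le x$, we get $c\le(x\wedge y)\vee(x\wedge z)$. Infinite distributive semilattices need not be lattices. The following example will guide us later.

**Example 1.** Let $X=\{x_0,x_1\}\cup\{p_n:n\in\omega\}$, and let $E$ be the set of all $U\subseteq X$ such that for all but finitely many $n$, $p_n\in U\iff U\cap\{x_0,x_1\}\neq\varnothing$. Its members are the finite sets of $p_n$'s and the sets consisting of a nonempty subset of $\{x_0,x_1\}$ and cofinitely many $p_n$'s. Under union, $E$ is a countable $\{\vee,0\}$-semilattice. It is distributive. Indeed, let $C\subseteq U\cup V$ in $E$. If $C$ contains no $x_i$, then $C\cap U$ and $C\cap V$ are finite sets of $p_n$'s and do the job. If both $C\cap U$ and $C\cap V$ contain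 some $x_i$, then $C,U,V$ contain cofinitely many $p_n$'s, so $C\cap U,C\cap V\in E$. If $C$ contains some $x_i$ and only one of the two intersections does, say $C\cap V$, then $C\cap V\in E$ contains cofinitely many $p_n$'s, so $(C\cap U)\setminus(C\cap V)$ is a finite set of $p_n$'s, and these two sets work. However, $E$ is not a lattice: the common lower bounds of $\{x_0\}\cup\{p_n:n\in\omega\}$ and $\{x_1\}\cup\{p_n:n\in\omega\}$ are the finite sets of $p_n$'s, and there is no largest one.

**Definition 3.** A $\{\vee,0\}$-homomorphism $\varphi\colon\operatorname{Con}_cK\to S$ *can be lifted* if there are a lattice $L$, a lattice homomorphism $f\colon K\to L$ and an isomorphism $\alpha\colon\operatorname{Con}_cL\to S$ with $\alpha\circ\operatorname{Con}_cf=\varphi$.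

**Problem.** Let $K$ be a countable lattice and $S$ a countable distributive $\{\vee,0\}$-semilattice. Can every $\{\vee,0\}$-homomorphism $\operatorname{Con}_cK\to S$ be lifted?

The problem is taken from Jiri Tuma, Friedrich Wehrung, "Unsolvable one-dimensional lifting problems for congruence lattices of lattices", arXiv:math/0501377 (2005).

Let us try a case by hand. Let $K=\{0<m<1\}$, $S=\{0,1\}$, and let $\varphi$ send all nonzero congruences to $1$. We cannot take $L=K$, since $\operatorname{Con}_cK$ has four elements. Add two more elements $x,y$ that are pairwise complements with each other and with $m$; this gives the lattice $M_3$ with atoms $m,x,y$. It is simple. If $m\equiv0$, then joining with $x$ gives $1\equiv x$, meeting with $y$ gives $y\equiv0$, joining with $m$ gives $1\equiv m\equiv0$. The case $m\equiv 1$ is dual, two congruent atoms can be met with one of them to reach the first case, and the atoms play symmetric roles. So $\operatorname{Con}_cM_3=\{0,1\}$, and the inclusion $K\to M_3$ lifts $\varphi$.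

Still with $S=\{0,1\}$, let $K$ be arbitrary. Let $\mu$ be the set of pairs $\langle s,t\rangle$ with $\varphi(\Theta(s,t))=0$; it is the union of the directed set of all $\theta$ with $\varphi(\theta)=0$, hence a congruence. If $f$ lifts $\varphi$, then $f(s)=f(t)$ if and only if $\Theta_L(f(s),f(t))=0$, if and only if $\varphi(\Theta_K(s,t))=0$. So lifting $\varphi$ amounts to embedding $K/\mu$ into a simple lattice with more than one element.

Three known results test the guess further.

* (Grätzer–Schmidt) If $K$ is a finite lattice and $S$ a finite distributive $\{\vee,0\}$-semilattice, then every $\{\vee,0\}$-homomorphism $\operatorname{Con}_cK\to S$ can be lifted, with $L$ finite. We refer to this as (GS).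
* (Wehrung) If $S$ is a distributive lattice with zero, then for every lattice $K$, every $\{\vee,0\}$-homomorphism $\operatorname{Con}_cK\to S$ can be lifted.
* There exist a countable distributive $\{\vee,0\}$-semilattice $S$, a Boolean algebra $B$ of size $\aleph_1$, and a $\{\vee,0\}$-homomorphism $\operatorname{Con}_cB\to S$ that cannot be lifted.

By the second result the guess is right for all finite $S$ and, more generally, for all $S$ that are lattices. The third result does not contradict the guess, since $B$ is uncountable. In fact it seems to support it. Finitely generated distributive lattices are finite, so $B$ is locally finite in the sense of the next theorem; thus for lattices like $B$, size is exactly what goes wrong.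

**Theorem B.** If $K$ is a countable *locally finite* lattice (every finitely generated sublattice is finite) and $S$ is a countable distributive $\{\vee,0\}$-semilattice, then every $\{\vee,0\}$-homomorphism $\operatorname{Con}_cK\to S$ can be lifted.

In particular the guess is right for all finite $K$. We prove Theorem B next, because its proof is the approach that a sensible person would try on the whole problem, and we want to see where it stops. Then we prove that the guess is nevertheless **wrong**.

## 2. Locally finite lattices: lifting through finite stages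

Besides (GS) we use two published facts. Pudlák (*On congruence lattices of lattices*, Algebra Universalis 20 (1985)): every finite subset of a distributive $\{\vee,0\}$-semilattice is contained in a finite distributive $\{\vee,0\}$-subsemilattice. Jónsson (*Universal relational systems*, Math. Scand. 4 (1956)): the class of all lattices has the amalgamation property, that is, two lattices with a common sublattice embed into some lattice $V$ by embeddings that agree on the common sublattice.

**Step 1: cut the data into finite pieces.** Let $K_n$ be the sublattice generated by the first $n+1$ elements in an enumeration of $K$. These are finite and increasing, with union $K$. Let $i_n\colon K_n\to K$ be the inclusion and $\varphi_n=\varphi\circ\operatorname{Con}_ci_n\colon\operatorname{Con}K_n\to S$. By functoriality, $\varphi_{n+1}$ composed with $\operatorname{Con}$ of the inclusion $K_n\to K_{n+1}$ is $\varphi_n$. Since $\operatorname{Con}K_n$ is finite and $S$ is countable, Pudlák's result gives finite distributive $\{\vee,0\}$-subsemilattices $S_0\subseteq S_1\subseteq\cdots$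 of $S$ with union $S$ and $\varphi_n(\operatorname{Con}K_n)\subseteq S_n$: let $S_n$ contain $S_{n-1}$, the range of $\varphi_n$, and the $n$-th element of $S$.

We construct finite lattices $L_n$, homomorphisms $f_n\colon K_n\to L_n$ and $g_n\colon L_n\to L_{n+1}$ with $g_nf_n=f_{n+1}|_{K_n}$, and isomorphisms $\alpha_n\colon\operatorname{Con}L_n\to S_n$ such that
$$\alpha_n\circ\operatorname{Con}f_n=\varphi_n,\qquad \alpha_{n+1}\circ\operatorname{Con}g_n=\alpha_n\ \text{ (as maps into }S_{n+1}).\tag{2}$$
For $n=0$, (GS) gives $L_0,f_0,\alpha_0$. In Steps 2–5 we suppose that $L_n,f_n,\alpha_n$ are given.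

**Step 2: compare $K_{n+1}$ and $L_n$ over each meet-irreducible of $S_{n+1}$.** The finite semilattice $S_{n+1}$ is a distributive lattice. Let $M_*$ be the set of its meet-irreducible elements $p\ne1$. Each is meet-prime: if $x\wedge y\le p$, then $p=(p\vee x)\wedge(p\vee y)$, so $x\le p$ or $y\le p$. Hence the set $\{s:s\not\le p\}$ is closed under meets. It contains $1$, so it has a least element $s_p$.

Let $\mu_p$ be the largest congruence of $K_{n+1}$ with $\varphi_{n+1}(\mu_p)\le p$, and $\nu_p$ the largest congruence of $L_n$ with $\alpha_n(\nu_p)\le p$; they exist because the congruence lattices are finite and the maps preserve joins. So a congruence $\xi$ of $K_{n+1}$ satisfies $\xi\subseteq\mu_p$ if and only if $\varphi_{n+1}(\xi)\le p$, and similarly for $\nu_p$. Now let $\theta\in\operatorname{Con}K_n$. By (1), $\theta\subseteq\mu_p$ holds if and only if $\varphi_n(\theta)\le p$, and $\theta\subseteq(f_n\times f_n)^{-1}(\nu_p)$ holds if and only if $\alpha_n((\operatorname{Con}f_n)(\theta))=\varphi_n(\theta)\le p$. The congruences $\mu_p\cap K_n^2$ and $(f_n\times f_n)^{-1}(\nu_p)$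 of $K_n$ therefore contain the same congruences, so they are equal. Call them $\kappa_p$.

**Step 3: amalgamate over $K_n/\kappa_p$ and make the result finite and simple.** By Step 2, $K_{n+1}/\mu_p$ and $L_n/\nu_p$ are finite extensions of $K_n/\kappa_p$. Amalgamate them in a lattice $V$. Let $N_p\subseteq V$ consist of all joins of nonempty subsets of the union of the two lattices, together with the meet of that union. This is a finite subset closed under joins with a least element, hence a finite lattice. Both given lattices are sublattices of $N_p$: joins are those of $V$, and the meet in $V$ of two elements of one of them lies in it, hence in $N_p$, so it is also the meet in $N_p$.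

The map $\operatorname{Con}N_p\to\{0,1\}$ that sends all nonzero congruences to $1$ is a $\{\vee,0\}$-homomorphism. By (GS) it is lifted by some $N_p\to M_p$ with $M_p$ finite and $\operatorname{Con}M_p\cong\{0,1\}$. This homomorphism identifies $s$ and $t$ only if $\Theta(s,t)=0$, so it is an embedding.

**Step 4: collect all $p$ in one product.** Let $M=\prod_{p\in M_*}M_p$. Let $b\colon K_{n+1}\to M$ and $d\colon L_n\to M$ have as $p$-components the maps through $K_{n+1}/\mu_p$ and $L_n/\nu_p$ into $N_p\subseteq M_p$. The embeddings of Step 3 agree on $K_n/\kappa_p$, so $b|_{K_n}=df_n$. Congruences of a finite product of lattices are products of congruences of the factors (a textbook fact), so $\operatorname{Con}M\cong2^{M_*}$, where a congruence corresponds to the set of those $p$ whose projection does not collapse it. The kernels of the $p$-components of $b$ and $d$ are $\mu_p$ and $\nu_p$. Hence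
$$(\operatorname{Con}b)(\theta)=\{p:\varphi_{n+1}(\theta)\not\le p\},\qquad(\operatorname{Con}d)(\theta)=\{p:\alpha_n(\theta)\not\le p\}.$$

**Step 5: pass from $2^{M_*}$ to $S_{n+1}$.** Define $\chi\colon2^{M_*}\to S_{n+1}$ by $\chi(Y)=\bigvee_{p\in Y}s_p$, a $\{\vee,0\}$-homomorphism. Then $\chi(\{p:s\not\le p\})=s$ for all $s\in S_{n+1}$. Indeed, $s\not\le p$ gives $s_p\le s$, so the join is $\le s$. If it were $<s$, then, since every element of a finite lattice is a meet of meet-irreducible elements, some $q\in M_*$ would be above the join with $s\not\le q$; but then $s_q$ is one of the joinands, so $s_q\le q$, a contradiction. Consequently $\chi\circ\operatorname{Con}b=\varphi_{n+1}$ and $\chi\circ\operatorname{Con}d=\alpha_n$. By (GS) there are a finite lattice $L_{n+1}$, a homomorphism $h\colon M\to L_{n+1}$ and an isomorphism $\alpha_{n+1}\colon\operatorname{Con}L_{n+1}\to S_{n+1}$ with $\alpha_{n+1}\circ\operatorname{Con}h=\chi$. Put $f_{n+1}=hb$ and $g_n=hd$. Then $g_nf_n=hdf_n=f_{n+1}|_{K_n}$, and (2) holds.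

**Step 6: go to the limit.** Let $L=\varinjlim L_n$ with canonical maps $l_n\colon L_n\to L$, and let $f(x)=l_n(f_n(x))$ for $x\in K_n$; this is well defined because $l_{n+1}f_{n+1}(x)=l_{n+1}g_nf_n(x)=l_nf_n(x)$. A finitely generated congruence of $L$ has its generating pairs in the image of some $L_n$, so it is $(\operatorname{Con}_cl_n)(\theta)$ for some $\theta\in\operatorname{Con}L_n$. Put $\alpha((\operatorname{Con}_cl_n)(\theta))=\alpha_n(\theta)$. Replacing $\theta$ by $(\operatorname{Con}g_n)(\theta)\in\operatorname{Con}L_{n+1}$ changes neither side, so to see that $\alpha$ is a well-defined order embedding it is enough to show, for $\theta,\theta'\in\operatorname{Con}L_n$,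
$$(\operatorname{Con}_cl_n)(\theta)\subseteq(\operatorname{Con}_cl_n)(\theta')\iff\alpha_n(\theta)\le\alpha_n(\theta').$$
If $\alpha_n(\theta)\le\alpha_n(\theta')$, then $\theta\subseteq\theta'$, and the left side follows. For the converse, let $\theta'_m\in\operatorname{Con}L_m$ ($m\ge n$) be the image of $\theta'$ under $\operatorname{Con}$ of the map $L_n\to L_m$, and let $\theta_m$ be that of $\theta$. The union over $m\ge n$ of the sets $\{\langle l_m(x),l_m(y)\rangle:\langle x,y\rangle\in\theta'_m\}$ is increasing in $m$. It is a congruence of $L$: elements of $L_m$ with the same image in $L$ become equal in a later $L_{m'}$, so transitivity and compatibility can be checked there. Hence it equals $(\operatorname{Con}_cl_n)(\theta')$. If the left side holds, each of the finitely many pairs of $\theta$ is therefore mapped into $\theta'_m$ for all large $m$, so $\theta_m\subseteq\theta'_m$ for some $m$, and $\alpha_n(\theta)=\alpha_m(\theta_m)\le\alpha_m(\theta'_m)=\alpha_n(\theta')$.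

Since $S=\bigcup S_n$, $\alpha$ is onto, so it is an isomorphism. Every element of $\operatorname{Con}_cK$ is $(\operatorname{Con}_ci_n)(\theta)$ for some $n$ and $\theta\in\operatorname{Con}K_n$, and
$$\alpha\bigl((\operatorname{Con}_cf)(\operatorname{Con}_ci_n)(\theta)\bigr)=\alpha\bigl((\operatorname{Con}_cl_n)(\operatorname{Con}f_n)(\theta)\bigr)=\alpha_n((\operatorname{Con}f_n)(\theta))=\varphi_n(\theta)=\varphi((\operatorname{Con}_ci_n)(\theta)).$$
This proves Theorem B. $\square$

## 3. Where finite stages stop: a lattice on four generators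

For a general countable $K$ the argument stops in Step 1. The natural pieces are finitely generated sublattices $K_n$, and these may be infinite with infinitely many finitely generated congruences. Then nothing puts $\varphi_n(\operatorname{Con}_cK_n)$ into a finite $S_n$, and (GS), which is the engine of the induction, does not apply to $K_n$. Here is an explicit case, which will also be our main tool.

A *free bounded lattice* on a set $G$ consists of the terms over $G\cup\{0,1\}$, modulo the identities of bounded lattices; every map from $G$ to a bounded lattice extends uniquely to a *bounded homomorphism*, that is, a lattice homomorphism preserving $0$ and $1$. Let $\Phi$ be the free bounded lattice on $\{a,c,e_1,e_2\}$, and define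
$$s_1^0=e_1,\quad s_2^0=e_2,\quad s_1^{k+1}=e_1\wedge(a\vee s_2^k),\quad s_2^{k+1}=e_2\wedge(a\vee s_1^k).\tag{3}$$
By induction, $s_j^{k+1}\le s_j^k$.

We obtain test lattices from closure rules. Given a set and some rules "premises $\to$ conclusion", the subsets closed under all rules form a lattice in which meet is intersection and join is the closure of the union.

**The lattice $\Pi'$.** Its elements are the subsets of $J'=\{a\}\cup\{u_i,v_i:i\in\omega\}$ closed under the rules
$$\{a,v_i\}\to u_{i+1},\qquad\{a,u_i\}\to v_{i+1}\qquad(i\in\omega).$$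
Here $0=\varnothing$ and $1=J'$. Let $\pi'\colon\Phi\to\Pi'$ be the bounded homomorphism with
$$\pi'(a)=\{a\},\quad\pi'(c)=\varnothing,\quad\pi'(e_1)=\{u_i:i\ge0\},\quad\pi'(e_2)=\{v_i:i\ge0\}.$$
(These sets are closed, since no rule applies without $a$ together with some $u_i$ or $v_i$.)

By induction $\pi'(s_1^k)=\{u_i:i\ge k\}$ and $\pi'(s_2^k)=\{v_i:i\ge k\}$: the closure of $\{a\}\cup\{v_i:i\ge k\}$ is $\{a\}\cup\{v_i:i\ge k\}\cup\{u_i:i\ge k+1\}$, and intersecting with $\pi'(e_1)$ leaves $\{u_i:i\ge k+1\}$. So $\Phi$ is an infinite lattice with four generators besides its bounds.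

It also has infinitely many principal congruences. Let $J'_m=\{a\}\cup\{u_i,v_i:i\le m\}$. Intersecting with $J'_m$ is a homomorphism from $\Pi'$ to the lattice of subsets of $J'_m$ closed under those rules that lie inside $J'_m$, because the rules derive elements only from elements of smaller index (and $a$). Let $\rho_m$ be the composite with $\pi'$. Then $\rho_m(s_1^k)=\{u_i:k\le i\le m\}$, so $\Theta(s_1^k,s_1^{k+1})\subseteq\ker\rho_m$ if and only if $k>m$. For $j<k$, taking $m=j$ separates $\Theta(s_1^j,s_1^{j+1})$ from $\Theta(s_1^k,s_1^{k+1})$. Thus for $K=\Phi$ and $\varphi$ the identity of $\operatorname{Con}_c\Phi$ (a distributive semilattice, as for every lattice) no finite $S_n$ contains the range. This particular $\varphi$ is lifted by the identity of $\Phi$; only the method has stopped. The descending sequences $s_j^k$ will nevertheless produce a $\varphi$ that has no lift.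

## 4. Theorem A and the way it refutes a lift

**Theorem A.** There are a countable lattice $K$ with $0,1$, a countable distributive $\{\vee,0\}$-semilattice $S$ with largest element, elements $U_0,U_1\in S$ with $U_0\vee U_1$ the largest element of $S$, and a $\{\vee,0\}$-homomorphism $\varphi\colon\operatorname{Con}_cK\to S$ with the following property. There do **not** exist a lattice $L$ (of any size), a lattice homomorphism $f\colon K\to L$, a $\{\vee,0\}$-homomorphism $\psi\colon\operatorname{Con}_cL\to S$ with $\psi\circ\operatorname{Con}_cf=\varphi$, and $\theta_0,\theta_1\in\operatorname{Con}_cL$ with $\psi(\theta_i)\le U_i$ and $\langle f(0),f(1)\rangle\in\theta_0\vee\theta_1$.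

**Corollary.** The homomorphism $\varphi$ of Theorem A cannot be lifted. So the answer to the Problem is no.

*Proof from Theorem A.* Let $f\colon K\to L$ and an isomorphism $\alpha\colon\operatorname{Con}_cL\to S$ lift $\varphi$. Put $\psi=\alpha$ and $\theta_i=\alpha^{-1}(U_i)$. Then $\theta_0\vee\theta_1$ is the largest element of $\operatorname{Con}_cL$. It contains $\Theta(f(0),f(1))$, so $\langle f(0),f(1)\rangle\in\theta_0\vee\theta_1$, which contradicts Theorem A. $\square$

The same argument excludes every *weakly distributive* $\psi$, i.e. one for which $\psi(\theta)\le u\vee v$ implies $\theta\le\theta_0\vee\theta_1$ for some $\theta_0,\theta_1$ with $\psi(\theta_0)\le u$ and $\psi(\theta_1)\le v$: apply this to $\theta=\Theta(f(0),f(1))$, $u=U_0$, $v=U_1$. The lattice $K$ that we construct will be a free bounded lattice of countable rank.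

The hypothesis to be refuted supplies new elements of $L$, namely a chain between $f(0)$ and $f(1)$ with steps in $\theta_0\cup\theta_1$. We record its form now.

**Lemma 1 (the chain).** Let $\theta_0,\theta_1$ be congruences of $L$ and let $f(0)\le f(1)$ satisfy $\langle f(0),f(1)\rangle\in\theta_0\vee\theta_1$. Then there are $\ell\ge1$ and
$$f(0)=z_0\le z_1\le\dots\le z_\ell=f(1),\qquad\langle z_{\ell-1-r},z_{\ell-r}\rangle\in\theta_{(r+1)\bmod2}\quad(0\le r\le\ell-1).\tag{4}$$

*Proof.* Take $f(0)=t_0,\dots,t_m=f(1)$ with consecutive pairs in $\theta_0\cup\theta_1$. Put $t_i'=(t_i\vee f(0))\wedge f(1)$. Then $t_0'=f(0)$, $t_m'=f(1)$, all $t_i'$ lie between, and consecutive pairs lie in the same congruences as before. Put $y_i=t_0'\vee\dots\vee t_i'$. Since $y_{i+1}=y_i\vee t_{i+1}'$ and $y_i=y_i\vee t_i'$, the pair $\langle y_i,y_{i+1}\rangle$ lies in the same congruence as $\langle t_i',t_{i+1}'\rangle$. This is an increasing chain from $f(0)$ to $f(1)$. Inserting repetitions makes the steps, read from the top, alternate as $\theta_1,\theta_0,\theta_1,\dots$, with at least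 one step. $\square$

The plan is to find a system of inequalities over $K$ that these chain elements help to solve in $L$, although its consequences fail in suitable quotients of $K$. The system, in unknowns $f_1,f_2$, is
$$c\le f_1\le e_1,\quad f_2\le e_2,\quad f_1\le a\vee f_2,\quad f_2\le a\vee f_1.\tag{5}$$
A solution satisfies $f_j\le s_j^0$, and inductively $f_1\le e_1\wedge(a\vee f_2)\le s_1^{k+1}$, similarly for $f_2$. So (5) implies $c\le s_1^k$ for all $k$.

## 5. Two homomorphic images with no simultaneous solution of the system

This section produces the quotients. In each of two images of $\Phi$, (5) has a solution, but no pair of elements of $\Phi$ solves it in both.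

**The lattice $\Pi$.** Its elements are the subsets of $J=\{a,c,e_1,e_2\}$ closed under the rules
$$e_1\to c,\qquad\{a,e_2\}\to e_1,\qquad\{a,e_1\}\to e_2,$$
with $0=\varnothing$, $1=J$. For $X,Y\in\Pi$:
$$X\vee Y=X\cup Y,\ \text{ unless } a\in X\cup Y\text{ and }\{e_1,e_2\}\cap(X\cup Y)\neq\varnothing;\ \text{ in that case }X\vee Y=J.\tag{6}$$
In the exceptional case the rules produce $e_1,e_2$ and then $c$. Otherwise the last two rules do not apply to $X\cup Y$, and the first, having a single premise, is preserved by unions. Let $\pi\colon\Phi\to\Pi$ be the bounded homomorphism with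
$$\pi(a)=\{a\},\quad\pi(c)=\{c\},\quad\pi(e_1)=\{c,e_1\},\quad\pi(e_2)=\{e_2\}.$$
By (6), $\pi(a)\vee\pi(e_1)=\pi(a)\vee\pi(e_2)=J$, so
$$\pi(c)\le\pi(e_1),\qquad\pi(e_1)\le\pi(a)\vee\pi(e_2),\qquad\pi(e_2)\le\pi(a)\vee\pi(e_1).\tag{7}$$
Thus $e_1,e_2$ solve (5) in $\Pi$, while $0,0$ solve it in $\Pi'$, where $\pi'(c)=0$.

**Lemma 2.** There are no $f_1,f_2\in\Phi$ such that for both $\rho=\pi$ and $\rho=\pi'$:
$$\rho(c)\le\rho(f_1)\le\rho(e_1),\ \ \rho(f_2)\le\rho(e_2),\ \ \rho(f_1)\le\rho(a)\vee\rho(f_2),\ \ \rho(f_2)\le\rho(a)\vee\rho(f_1).$$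

*Proof.* **Step 1: what $\pi(f)$ forces about $\pi'(f)$.** For every $f\in\Phi$ we claim:

* (L0) if $a\in\pi(f)$, then $a\in\pi'(f)$;
* (L1) if $e_1\in\pi(f)$, then $\{u_i:i\ge k\}\subseteq\pi'(f)$ for some $k$;
* (L2) if $e_2\in\pi(f)$, then $\{v_i:i\ge k\}\subseteq\pi'(f)$ for some $k$.

We use induction on a term for $f$. For $0$ and $1$ this is clear. Among the generators, only $a$ has $a\in\pi(a)$, only $e_1$ has $e_1\in\pi(e_1)$ and only $e_2$ has $e_2\in\pi(e_2)$, and the conclusions hold with $k=0$. For a meet, which is an intersection on both sides, take the larger $k$. Consider a join $f\vee h$. By (6), $a\in\pi(f)\vee\pi(h)$ implies $a\in\pi(f)\cup\pi(h)$, so (L0) follows by induction. Let $e_1\in\pi(f)\vee\pi(h)$. If $e_1\in\pi(f)\cup\pi(h)$ we are done by induction. Otherwise we are in the exceptional case of (6), so $a,e_2\in\pi(f)\cup\pi(h)$. By induction the closed set $\pi'(f\vee h)$ contains $a$ and $\{v_i:i\ge k\}$ for some $k$, hence $\{u_i:i\ge k+1\}$. This is (L1), and (L2) is symmetric.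

**Step 2: in $\Pi$ the solution must contain $e_1$.** Suppose that $f_1,f_2$ are as forbidden. Then $c\in\pi(f_1)\subseteq\{c,e_1\}$ and $\pi(f_2)\subseteq\{e_2\}$. Since $c\in\pi(f_1)\subseteq\{a\}\vee\pi(f_2)$ and $c\notin\{a\}$, we get $\pi(f_2)\ne\varnothing$, so $\pi(f_2)=\{e_2\}$. Since $e_2\in\{a\}\vee\pi(f_1)$ and $\{a\}\vee\{c\}=\{a,c\}$, we have $\pi(f_1)\neq\{c\}$, so $e_1\in\pi(f_1)$.

**Step 3: in $\Pi'$ a nonzero solution has no first element.** By (L1), $\pi'(f_1)\ne\varnothing$. Also $\pi'(f_1)\subseteq\{u_i:i\ge0\}$ and $\pi'(f_2)\subseteq\{v_i:i\ge0\}$. Let $k$ be least such that $u_k\in\pi'(f_1)$ or $v_k\in\pi'(f_2)$. The set $\{a\}\cup\{v_i:i\ge k\}\cup\{u_i:i\ge k+1\}$ is closed and contains $\{a\}\cup\pi'(f_2)$, so it contains $\pi'(a)\vee\pi'(f_2)\supseteq\pi'(f_1)$. Hence $u_k\notin\pi'(f_1)$. Symmetrically $v_k\notin\pi'(f_2)$. This contradicts the choice of $k$. $\square$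

**Finitely presented approximations.** Write $r=(\pi,\pi')\colon\Phi\to\Pi\times\Pi'$, and let $\Xi$ be its image. In $\Xi$ we have $r(c)\le r(s_1^k)$ for all $k$: by (7) and induction $\pi(s_1^k)=\{c,e_1\}$ and $\pi(s_2^k)=\{e_2\}$, and $\pi'(c)=\varnothing$. We now approximate $\Xi$ by quotients of $\Phi$ in which this fails. Enumerate the countable set $\ker\pi\cap\ker\pi'$ as $\langle w_1,w_1'\rangle,\langle w_2,w_2'\rangle,\dots$. For $n\in\omega$ let $\delta_n$ be the congruence of $\Phi$ generated by the first $n$ pairs, $\Gamma_n=\Phi/\delta_n$, and $q_n\colon\Phi\to\Gamma_n$ the canonical map. Then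
$$\ker q_n\subseteq\ker\pi\cap\ker\pi',\ \text{ and each pair of }\ker\pi\cap\ker\pi'\text{ belongs to }\ker q_n\text{ for all large }n.\tag{8}$$
In particular $0\neq1$ in $\Gamma_n$.

**Lemma 3.** For each $n$ there is $k_n$ with $q_n(c)\not\le q_n(s_1^{k_n})$.

*Proof.* Suppose that $q_n(c)\le q_n(s_1^k)$ for all $k$. The descending sequences need not stop in $\Xi$, so we first find a finite lattice in which they must.

**Step 1: a finite lattice $F$ inside $\Xi$.** Fix terms for $w_i,w_i'$ ($i\le n$). Let $Z\subseteq\Xi$ be the finite set of $r$-values of all subterms of these terms, together with the $r$-values of $a,c,e_1,e_2,0,1$. Let $F$ be the set of all joins of subsets of $Z$. It is finite, closed under $\vee$, and contains $0,1$. So $F$ is a finite lattice with the joins of $\Xi$ and with a meet $\sqcap$, where $x\sqcap y$ is the largest element of $F$ below $x$ and $y$. Hence $x\sqcap y\le x\wedge y$, with equality if $x\wedge y\in F$.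

**Step 2: a homomorphism $h\colon\Phi\to F$ with $\delta_n\subseteq\ker h$.** Let $h$ be the bounded homomorphism that agrees with $r$ on the generators. By induction $h(t)=r(t)$ for every subterm $t$ of the chosen terms. For generators, bounds and joins this is clear. For $t=t_1\wedge t_2$ we have $r(t_1)\wedge r(t_2)=r(t)\in Z\subseteq F$, so $h(t)=r(t_1)\sqcap r(t_2)=r(t)$. Therefore $h(w_i)=r(w_i)=r(w_i')=h(w_i')$ for $i\le n$, that is, $\delta_n\subseteq\ker h$. So $h$ factors through $q_n$, and $h(c)\le h(s_1^k)$ for all $k$.

**Step 3: the stable values contradict Lemma 2.** The decreasing sequences $h(s_j^k)$ stabilize in the finite lattice $F$, say at $\bar f_j$. By (3), $r(c)\le\bar f_1=r(e_1)\sqcap(r(a)\vee\bar f_2)$ and $\bar f_2=r(e_2)\sqcap(r(a)\vee\bar f_1)$. Since $x\sqcap y\le x\wedge y$, in $\Xi$ we have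
$$r(c)\le\bar f_1\le r(e_1)\wedge(r(a)\vee\bar f_2),\qquad\bar f_2\le r(e_2)\wedge(r(a)\vee\bar f_1).$$
As $\Xi=r(\Phi)$, we may write $\bar f_j=r(f_j)$ with $f_j\in\Phi$. These $f_1,f_2$ contradict Lemma 2. $\square$

Lemma 2 is exactly what is needed here. If $f_1,f_2\in\Phi$ did solve (5) in both images, then by (8) they would solve it in $\Gamma_n$ for all large $n$, and $q_n(c)\le q_n(s_1^k)$ would hold for all $k$.

## 6. Inequalities at points, and chains of two steps

We now explain how a semilattice of sets turns a hypothetical $L$ into a source of contradictions. The set-up covers both an illustration with Example 1 and the real construction.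

**Set-up.** Let $X$ be a set, $S$ a set of subsets of $X$ that contains $\varnothing$ and is closed under $\cup$, $K$ a bounded lattice, and for each $p\in X$ let $h_p$ be a homomorphism on $K$. Assume that
$$D(s,t)=\{p\in X:h_p(s)\ne h_p(t)\}\in S\quad\text{for all }s,t\in K.$$
Put $\varphi(\theta)=\{p\in X:\theta\not\subseteq\ker h_p\}$ for $\theta\in\operatorname{Con}_cK$. If $\theta=\bigvee_{i<m}\Theta(s_i,t_i)$, then $\varphi(\theta)=\bigcup_{i<m}D(s_i,t_i)\in S$. Since $\theta\vee\theta'\subseteq\ker h_p$ if and only if $\theta$ and $\theta'$ are both contained in $\ker h_p$, $\varphi$ is a $\{\vee,0\}$-homomorphism, and $\varphi(\Theta(s,t))=D(s,t)$.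

Let $f\colon K\to L$ be a lattice homomorphism and $\psi\colon\operatorname{Con}_cL\to S$ a $\{\vee,0\}$-homomorphism with $\psi\circ\operatorname{Con}_cf=\varphi$. For $p\in X$ the set $\{\theta\in\operatorname{Con}_cL:p\notin\psi(\theta)\}$ contains $0$, is closed under joins and is closed downward, so it is an ideal. Therefore
$$\Psi_p=\{\langle s,t\rangle\in L^2:p\notin\psi(\Theta_L(s,t))\}$$
is the union of this directed set of congruences, hence a congruence of $L$. Write $s\equiv_pt$ if $\langle s,t\rangle\in\Psi_p$, and $s\le_pt$ if $s/\Psi_p\le t/\Psi_p$, that is, $p\notin\psi(\Theta_L(s,s\wedge t))$. We say that the inequality $s\le t$ *holds at* $p$.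

**(F1)** For $s,t\in K$: $f(s)\le_pf(t)\iff h_p(s)\le h_p(t)$. Indeed $\Theta_L(f(s),f(s\wedge t))=(\operatorname{Con}_cf)(\Theta_K(s,s\wedge t))$, and its $\psi$-value is $\varphi(\Theta_K(s,s\wedge t))=D(s,s\wedge t)$.

So at $p$ the image of $K$ looks like $h_p(K)$. What $S$ controls is how the truth of one inequality of $L$ varies with $p$: the set of points where it fails must belong to $S$.

**Illustration.** Take $K=\Phi$, $S=E$ from Example 1, $h_{x_0}=\pi$, $h_{x_1}=\pi'$ and $h_{p_n}=q_n$. By (8), $D(s,t)\in E$: if $s,t$ are identified by $\pi$ and $\pi'$, then $q_n$ identifies them for all large $n$; otherwise no $q_n$ does. By the definition of $E$, an inequality of $L$ that holds at $x_0$ and at $x_1$ holds at $p_n$ for all large $n$. Let $U_0=X\setminus\{x_1\}$ and $U_1=X\setminus\{x_0\}$; both are in $E$ and their union is $X$.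

Suppose that $\psi(\theta_i)\subseteq U_i$ and that the chain (4) has $\ell=2$: $f(0)=z_0\le z_1\le z_2=f(1)$ with $\langle z_1,z_2\rangle\in\theta_1$ and $\langle z_0,z_1\rangle\in\theta_0$. Since $x_0\notin U_1$, $z_1\equiv_{x_0}f(1)$. Since $x_1\notin U_0$, $z_1\equiv_{x_1}f(0)$. So $z_1$ is a switch: it is on at $x_0$ and off at $x_1$. Put $W_j=f(e_j)\wedge z_1$. At $x_0$, $W_j$ equals $f(e_j)$, and at $x_1$ it equals $f(0)$. By (7), $\pi'(c)=0$ and (F1), the inequalities
$$f(c)\le W_1,\quad W_1\le f(a)\vee W_2,\quad W_2\le f(a)\vee W_1$$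
hold at $x_0$ and at $x_1$, hence at some $p_n$. Also $W_j\le f(e_j)$. By the iteration after (5), $f(c)\le f(s_1^k)$ holds at $p_n$ for all $k$, so $q_n(c)\le q_n(s_1^k)$ for all $k$. This contradicts Lemma 3.

The lattice $L$ combines the two solutions in $\Pi$ and in $\Pi'$, which $\Phi$ cannot do. But the argument only treats chains with two steps, ordered this way. In a longer chain, $z_{\ell-1}$ is on at $x_0$ but at $x_1$ it is only known to equal $z_{\ell-2}$. With $W_j=(f(e_j)\vee Q)\wedge R$, $R=z_{\ell-1}$, $Q=z_{\ell-2}$, the same reasoning gives at $p_n$ an inequality $f(c)\le s(z_{\ell-2})$, where $s(y)$ is a polynomial that imitates $s_1^{k_n}$ above $y$. This is no contradiction, but it has the same shape as the starting information $f(1)\le z_{\ell-1}$ at $x_0$, with $1$ replaced by $c$ and with $z_{\ell-1}$ replaced by a polynomial in $z_{\ell-2}$. So we should repeat the argument with a fresh copy of $\Phi$, placed below $c$, and continue until $z_0=f(0)$ is reached. Since $n$ cannot be controlled and $\ell$ is not known in advance, we need a copy of $\Phi$ for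 every finite sequence of choices of $n$: a tree.

## 7. Placing a lattice below an element

The construction of this section inserts a new bounded lattice $\Gamma$ below a given nonzero element $x$ of $H$, without changing $H$.

**Definition 4.** Let $H,\Gamma$ be bounded lattices with $0\ne1$ in $\Gamma$, and let $x\in H$, $x\ne0$. Put
$$Y(H,x;\Gamma)=\{(h,\gamma)\in H\times\Gamma:h\ge x\Rightarrow\gamma=1\}$$
with the componentwise order.

For example, if $H=\{0<1\}$ and $x=1$, then $Y(H,x;\Gamma)=\{(0,\gamma):\gamma\in\Gamma\}\cup\{(1,1)\}$ is $\Gamma$ with a new top element.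

We check the properties that we need. Write $Y=Y(H,x;\Gamma)$.

*Meets* are componentwise: if $h\wedge h'\ge x$, then $h,h'\ge x$, so $\gamma=\gamma'=1$ and $\gamma\wedge\gamma'=1$.

*Joins.* The join of $(h,\gamma),(h',\gamma')$ is
$$(h\vee h',\gamma\vee\gamma')\ \text{ if }h\vee h'\not\ge x,\qquad(h\vee h',1)\ \text{ if }h\vee h'\ge x.\tag{9}$$
This element lies in $Y$, and any upper bound $(h'',\gamma'')$ has $h''\ge h\vee h'$, $\gamma''\ge\gamma\vee\gamma'$, and $\gamma''=1$ if $h\vee h'\ge x$.

*Bounds.* $(0,0)\in Y$ because $x\neq0$, and $(1,1)\in Y$. So $Y$ is a bounded lattice.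

*The embedding $\iota\colon H\to Y$.* Put $\iota(h)=(h,0)$ if $h\not\ge x$ and $\iota(h)=(h,1)$ if $h\ge x$. This is a bounded lattice embedding. For joins: if $h\vee h'\ge x$, both $\iota(h)\vee\iota(h')$ and $\iota(h\vee h')$ equal $(h\vee h',1)$; otherwise both equal $(h\vee h',0)$. For meets: $h\wedge h'\ge x$ if and only if $h\ge x$ and $h'\ge x$; so the second coordinates agree. We have $\iota(0)=(0,0)$ as $x\ne0$, and $\iota(1)=(1,1)$. Injectivity is clear from the first coordinate.

*The map $\varepsilon\colon\Gamma\to Y$.* Put $\varepsilon(\gamma)=(0,\gamma)$. It preserves $\vee$, $\wedge$ and $0$; for joins use $0\vee0=0\not\ge x$. Moreover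
$$\varepsilon(\gamma)\le(x,1)=\iota(x)\quad\text{for all }\gamma\in\Gamma.\tag{10}$$

*Functoriality.* A bounded homomorphism $g\colon\Gamma\to\Gamma^*$ (with $0\ne1$ in $\Gamma^*$) induces a bounded homomorphism $Y(g)\colon Y(H,x;\Gamma)\to Y(H,x;\Gamma^*)$, $(h,\gamma)\mapsto(h,g(\gamma))$: since $g(1)=1$, the values lie in the right set, and (9) is respected because its two cases depend only on first coordinates. Clearly $Y(g)\iota=\iota$ and $Y(g)\varepsilon=\varepsilon g$.

## 8. The lattice $K$ and a tree of quotients

Let $T=\omega^{<\omega}$ be the set of finite sequences of natural numbers, with $|\sigma|$ the length of $\sigma$, and $\sigma^\frown n$ the extension of $\sigma$ by $n$. For $\sigma\in T$ let $G_\sigma=\{a_\sigma,c_\sigma,e_{1\sigma},e_{2\sigma}\}$ be pairwise disjoint four-element sets. Let $K$ be the free bounded lattice on $\bigcup_\sigma G_\sigma$. It is countable. For $g\in G_\sigma$ let $\hat g\in\{a,c,e_1,e_2\}\subseteq\Phi$ be the corresponding generator. Define unary polynomials (terms in $y$ with coefficients from $K$), which are the terms (3) "above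 $y$":
$$s_j^{\sigma,0}(y)=e_{j\sigma}\vee y,\quad s_1^{\sigma,k+1}(y)=(e_{1\sigma}\vee y)\wedge(a_\sigma\vee s_2^{\sigma,k}(y)),\quad s_2^{\sigma,k+1}(y)=(e_{2\sigma}\vee y)\wedge(a_\sigma\vee s_1^{\sigma,k}(y)).$$

**The recursion.** By recursion on $|\sigma|$ we define a bounded lattice $H_\sigma$, a bounded homomorphism $\eta_\sigma\colon K\to H_\sigma$, an element $x_\sigma\in K$ that is $1$ or belongs to some $G_\rho$ with $\rho\subsetneq\sigma$, and a unary polynomial $\Sigma_\sigma(y)$ with coefficients in $\bigcup_{\rho\subsetneq\sigma}G_\rho$, such that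
$$\eta_\sigma(x_\sigma)\not\le\eta_\sigma(\Sigma_\sigma(0)).\tag{11}$$
In particular $\eta_\sigma(x_\sigma)\ne0$, so that $Y(H_\sigma,\eta_\sigma(x_\sigma);\Gamma)$ makes sense.

At the root, $H_\varnothing=\{0<1\}$, $\eta_\varnothing(g)=0$ for all generators $g$, $x_\varnothing=1$ and $\Sigma_\varnothing(y)=y$. Here (11) says $1\not\le0$. For $\sigma^\frown n$ put
$$H_{\sigma^\frown n}=Y(H_\sigma,\eta_\sigma(x_\sigma);\Gamma_n),\qquad\eta_{\sigma^\frown n}(g)=\begin{cases}\iota(\eta_\sigma(g))&(g\notin G_\sigma),\\ \varepsilon(q_n(\hat g))&(g\in G_\sigma),\end{cases}$$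
$$x_{\sigma^\frown n}=c_\sigma,\qquad\Sigma_{\sigma^\frown n}(y)=s_1^{\sigma,k_n}(\Sigma_\sigma(y)),$$
with $k_n$ from Lemma 3.

**Check of (11) for $\sigma^\frown n$.** This is where Lemma 3 enters. Put $x=\eta_\sigma(x_\sigma)$, $o=\eta_\sigma(\Sigma_\sigma(0))$ and $\eta=\eta_{\sigma^\frown n}$; so $o\not\ge x$. The bounded homomorphisms $\eta$ and $\iota\eta_\sigma$ agree on generators outside $G_\sigma$, and $\Sigma_\sigma(0)$ involves no element of $G_\sigma$. So $\eta(\Sigma_\sigma(0))=\iota(o)=(o,0)$. We claim that for all $k$ and $j=1,2$,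
$$\eta\bigl(s_j^{\sigma,k}(\Sigma_\sigma(0))\bigr)=(o,q_n(s_j^k)).$$
For $k=0$: as $o\not\ge x$, (9) gives $\eta(e_{j\sigma}\vee\Sigma_\sigma(0))=(0,q_n(e_j))\vee(o,0)=(o,q_n(e_j))$. If the formula holds for $k$, then, again by (9),
$$\eta\bigl(a_\sigma\vee s_j^{\sigma,k}(\Sigma_\sigma(0))\bigr)=(0,q_n(a))\vee(o,q_n(s_j^k))=(o,q_n(a\vee s_j^k)).$$
Meets are componentwise, so meeting with $(o,q_n(e_{j'}))$, where $\{j,j'\}=\{1,2\}$, gives the formula for $k+1$. Now if (11) failed for $\sigma^\frown n$, then $(0,q_n(c))=\eta(x_{\sigma^\frown n})\le\eta(\Sigma_{\sigma^\frown n}(0))=(o,q_n(s_1^{k_n}))$, so $q_n(c)\le q_n(s_1^{k_n})$, contrary to Lemma 3.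

**The limit homomorphisms at $\sigma$.** Define bounded homomorphisms
$$\alpha_\sigma\colon K\to Y(H_\sigma,\eta_\sigma(x_\sigma);\Pi),\qquad\beta_\sigma\colon K\to Y(H_\sigma,\eta_\sigma(x_\sigma);\Pi'),$$
both sending $g\notin G_\sigma$ to $\iota(\eta_\sigma(g))$, and sending $g\in G_\sigma$ to $\varepsilon(\pi(\hat g))$, respectively $\varepsilon(\pi'(\hat g))$. Comparing on generators, we see that if $t\in K$ is generated by $0,1$ and generators outside $G_\sigma$, then
$$\alpha_\sigma(t)=\iota(\eta_\sigma(t)),\qquad\beta_\sigma(t)=\iota(\eta_\sigma(t))\tag{12}$$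
with the respective $\iota$. The roles are as in the illustration: $\alpha_\sigma,\beta_\sigma$ replace $\pi,\pi'$, and the $\eta_{\sigma^\frown n}$ replace the $q_n$.

## 9. The semilattice $S$, the map $\varphi$, and $U_0,U_1$

We now organize the homomorphisms so that the pattern of Example 1 occurs at every node. The new feature is that we need points where steps in $\theta_0$ collapse and points where steps in $\theta_1$ collapse, at every node; the points without type carry the descent.

**Points.** Let $X$ consist of the points $A^i_\sigma,B^i_\sigma$ ($\sigma\in T$, $i\in\{0,1\}$) and $P_\sigma$ ($\sigma\in T\setminus\{\varnothing\}$). Put $P_\varnothing:=A^1_\varnothing$. Points with superscript $i$ have *type* $i$; the $P_\sigma$ with $\sigma\ne\varnothing$ have no type. Put $h_p=\alpha_\sigma$ for $p=A_\sigma^i$ or $p=P_\sigma$, and $h_p=\beta_\sigma$ for $p=B_\sigma^i$. (This is consistent for $P_\varnothing=A^1_\varnothing$.) The *base points* are $A^i_\varnothing,B^i_\varnothing$. For the other points put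
$$\lambda(A^i_{\sigma^\frown n})=\lambda(B^i_{\sigma^\frown n})=\{A^i_\sigma,B^i_\sigma\},\qquad\lambda(P_{\sigma^\frown n})=\{P_\sigma,B_\sigma^{i(\sigma)}\},\quad i(\sigma)=|\sigma|\bmod2.$$
In each case $\lambda(p)$ consists of one point with homomorphism $\alpha_\sigma$ and one with $\beta_\sigma$.

**The semilattice.** Let $S$ be the set of all $U\subseteq X$ such that the *rule*
$$p\in U\iff U\cap\lambda(p)\ne\varnothing$$
holds for all but finitely many non-base points $p$. Order $S$ by inclusion. The sets $\varnothing$ and $X$ are in $S$. Also $S$ is closed under $\cup$, since $\lambda(p)$ meets $U\cup V$ if and only if it meets $U$ or $V$.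

*$S$ is countable.* Given $U\in S$, let $E$ be the finite set of non-base points where the rule fails. By recursion on the length of the node, $U$ is determined by $E$ and by the trace of $U$ on $E\cup\{\text{base points}\}$. As $X$ is countable, there are countably many such data.

*$S$ is distributive.* Let $C\subseteq U\cup V$ in $S$, and let $E$ be finite such that the rule holds for $U,V,C$ at all non-base $p\notin E$. The intersections $U\cap C$ and $V\cap C$ need not be in $S$, so we keep them only on $E$ and the base points and let the rule generate the rest. Define $U'$ by recursion: if $p$ is base or $p\in E$, then $p\in U'\iff p\in U\cap C$; otherwise $p\in U'\iff\lambda(p)\cap U'\ne\varnothing$. Define $V'$ likewise from $V\cap C$. Then $U',V'\in S$. By induction on the length of the node we show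
$$U'\subseteq U\cap C,\qquad V'\subseteq V\cap C,\qquad C\subseteq U'\cup V'.$$
For base points and points of $E$ this is clear. Let $p$ be another point. If $p\in U'$, then $\lambda(p)$ meets $U'$, hence by induction it meets $U$ and $C$, so $p\in U\cap C$ by the rule for $U$ and $C$; similarly for $V'$. If $p\in C$, then $\lambda(p)$ meets $C$, hence by induction it meets $U'$ or $V'$, so $p\in U'\cup V'$. Therefore $C=U'\cup V'$ with $U'\subseteq U$ and $V'\subseteq V$.

**Lemma 4.** For $s,t\in K$, $D(s,t)=\{p\in X:h_p(s)\ne h_p(t)\}\in S$.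

*Proof.* Fix terms for $s,t$, and let $N\subseteq T$ be the finite set of those $\sigma$ such that an element of $G_\sigma$ occurs in them. Let $p$ be a non-base point at a node $\tau=\sigma^\frown n$. The rule for $D(s,t)$ at $p$ says
$$h_p(s)=h_p(t)\iff\alpha_\sigma(s)=\alpha_\sigma(t)\text{ and }\beta_\sigma(s)=\beta_\sigma(t).$$

**Step 1: replace $h_p$ by $\eta_\tau$.** Suppose $\tau\notin N$. As $h_p\in\{\alpha_\tau,\beta_\tau\}$, (12) and injectivity of $\iota$ give $h_p(s)=h_p(t)\iff\eta_\tau(s)=\eta_\tau(t)$.

**Step 2: compare $\eta_\tau$, $\alpha_\sigma$, $\beta_\sigma$ through one homomorphism.** Let $\omega_\sigma\colon K\to Y(H_\sigma,\eta_\sigma(x_\sigma);\Phi)$ be the bounded homomorphism with $g\mapsto\iota(\eta_\sigma(g))$ for $g\notin G_\sigma$ and $g\mapsto\varepsilon(\hat g)$ for $g\in G_\sigma$. Checking on generators, $\eta_\tau=Y(q_n)\omega_\sigma$, $\alpha_\sigma=Y(\pi)\omega_\sigma$ and $\beta_\sigma=Y(\pi')\omega_\sigma$. Write $\omega_\sigma(s)=(h_s,f_s)$ and $\omega_\sigma(t)=(h_t,f_t)$. If $\eta_\tau(s)=\eta_\tau(t)$, then $h_s=h_t$ and $q_n(f_s)=q_n(f_t)$,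 and since $\ker q_n\subseteq\ker\pi\cap\ker\pi'$, we get $\alpha_\sigma(s)=\alpha_\sigma(t)$ and $\beta_\sigma(s)=\beta_\sigma(t)$.

**Step 3: the converse, up to finitely many nodes.** Assume $\alpha_\sigma(s)=\alpha_\sigma(t)$ and $\beta_\sigma(s)=\beta_\sigma(t)$. Then $h_s=h_t$ and $\langle f_s,f_t\rangle\in\ker\pi\cap\ker\pi'$. If $\sigma\notin N$, then $\omega_\sigma(s)=\iota(\eta_\sigma(s))$ and $\omega_\sigma(t)=\iota(\eta_\sigma(t))$, so $h_s=h_t$ gives $\omega_\sigma(s)=\omega_\sigma(t)$ and $\eta_\tau(s)=\eta_\tau(t)$. If $\sigma\in N$, then by (8), $q_n(f_s)=q_n(f_t)$, hence $\eta_\tau(s)=\eta_\tau(t)$, for all but finitely many $n$; note that $f_s,f_t$ depend on $\sigma$ but not on $n$.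

So the rule can fail only if $\tau\in N$, or $\tau=\sigma^\frown n$ with $\sigma\in N$ and $n$ in a finite set depending on $\sigma$. These are finitely many nodes, and each node carries at most five points. $\square$

**The map $\varphi$.** By Lemma 4 the set-up of Section 6 applies. It gives the $\{\vee,0\}$-homomorphism $\varphi\colon\operatorname{Con}_cK\to S$, $\varphi(\theta)=\{p\in X:\theta\not\subseteq\ker h_p\}$, with $\varphi(\Theta(s,t))=D(s,t)$.

**The sets $U_0,U_1$.** Let $U_i$ be the set of points not of type $i$. No point has both types, so $U_0\cup U_1=X$. Also $U_i\in S$, with no exceptional points. If $p$ is a typed non-base point, all points of $\lambda(p)$ have the same type as $p$, so the rule holds. If $p=P_{\sigma^\frown n}$, then $p$ has no type, so $p\in U_i$ for both $i$, and we need $\lambda(p)\cap U_i\ne\varnothing$. If $\sigma\ne\varnothing$, then $P_\sigma\in\lambda(p)\cap U_i$. If $\sigma=\varnothing$, then $\lambda(p)=\{A^1_\varnothing,B^0_\varnothing\}$, with $A^1_\varnothing\in U_0$ and $B^0_\varnothing\in U_1$.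

## 10. Descent along the chain: proof of Theorem A

Suppose that $L,f,\psi,\theta_0,\theta_1$ as in Theorem A exist for the $K,S,\varphi,U_0,U_1$ just constructed. We use $\Psi_p$, $\le_p$, $\equiv_p$ and (F1) from Section 6.

**(F2)** For $s,t\in L$ and for all but finitely many non-base $p$: $s\le_pt\iff s\le_{p'}t$ for all $p'\in\lambda(p)$. This holds because the set $\psi(\Theta_L(s,s\wedge t))$ of points where $s\le t$ fails is in $S$.

Take the chain (4) from Lemma 1. As $\psi(\theta_i)\subseteq U_i$, pairs in $\theta_i$ lie in $\Psi_p$ for every $p$ of type $i$. For a polynomial $R$ over $K$ let $R^f$ be the polynomial over $L$ with coefficients replaced by their $f$-images. Such polynomials are order-preserving and compatible with every $\Psi_p$.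

**Claim.** For each $r=0,\dots,\ell-1$ there is $\sigma\in T$ with $|\sigma|=r$ and
$$f(x_\sigma)\ \le_{P_\sigma}\ \Sigma_\sigma^f(z_{\ell-1-r}).\tag{13}$$

*Proof of the Claim.* **Step 1: the start, $r=0$.** Here $\sigma=\varnothing$, $x_\varnothing=1$ and $\Sigma_\varnothing(y)=y$. The point $P_\varnothing=A_\varnothing^1$ has type $1$ and $\langle z_{\ell-1},z_\ell\rangle\in\theta_1$, so $f(1)=z_\ell\equiv z_{\ell-1}$ modulo $\Psi_{P_\varnothing}$.

Now let $r+1\le\ell-1$, and let $\sigma$ satisfy (13) with $|\sigma|=r$. We look for $n$ such that $\sigma^\frown n$ satisfies (13) for $r+1$.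

**Step 2: the switched solution of the system.** Put
$$R=\Sigma_\sigma^f(z_{\ell-1-r}),\qquad Q=\Sigma_\sigma^f(z_{\ell-2-r})\le R,\qquad W_j=(f(e_{j\sigma})\vee Q)\wedge R\quad(j=1,2),$$
and consider
$$f(c_\sigma)\le W_1,\qquad W_1\le f(a_\sigma)\vee W_2,\qquad W_2\le f(a_\sigma)\vee W_1.\tag{14}$$
We show that (14) holds at both points of $\lambda(P_{\sigma^\frown n})=\{P_\sigma,B\}$, where $B=B_\sigma^{i(\sigma)}$.

**Step 3: (14) holds at $P_\sigma$, where $R$ is large.** Here $h_{P_\sigma}=\alpha_\sigma$. Since $x_\sigma$ is $1$ or a generator outside $G_\sigma$, (12) and (10) give $\alpha_\sigma(x_\sigma)=\iota(\eta_\sigma(x_\sigma))\ge\varepsilon(\pi(e_j))=\alpha_\sigma(e_{j\sigma})$. So by (F1) and (13), $f(e_{j\sigma})\le f(x_\sigma)\le R$ modulo $\Psi_{P_\sigma}$. With $Q\le R$ this gives $W_j\equiv f(e_{j\sigma})\vee Q$ modulo $\Psi_{P_\sigma}$. As $\varepsilon$ preserves order and joins, (7) yields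
$$\alpha_\sigma(c_\sigma)\le\alpha_\sigma(e_{1\sigma}),\quad\alpha_\sigma(e_{1\sigma})\le\alpha_\sigma(a_\sigma\vee e_{2\sigma}),\quad\alpha_\sigma(e_{2\sigma})\le\alpha_\sigma(a_\sigma\vee e_{1\sigma}).$$
Hence by (F1), modulo $\Psi_{P_\sigma}$, we have $f(c_\sigma)\le f(e_{1\sigma})\le f(e_{1\sigma})\vee Q\equiv W_1$, and
$$W_1\equiv f(e_{1\sigma})\vee Q\le f(a_\sigma)\vee f(e_{2\sigma})\vee Q\equiv f(a_\sigma)\vee W_2,$$
and symmetrically $W_2\le f(a_\sigma)\vee W_1$.

**Step 4: (14) holds at $B$, where $R$ collapses to $Q$.** By (4) with $r+1$ in place of $r$, the pair $\langle z_{\ell-2-r},z_{\ell-1-r}\rangle$ belongs to $\theta_{(r+2)\bmod2}=\theta_{i(\sigma)}$, and $B$ has type $i(\sigma)$. So $R\equiv_BQ$, and hence $W_j\equiv_B(f(e_{j\sigma})\vee Q)\wedge Q=Q$. Since $h_B=\beta_\sigma$ and $\beta_\sigma(c_\sigma)=\varepsilon(\pi'(c))=\varepsilon(0)=\beta_\sigma(0)$, (F1) gives $f(c_\sigma)\le_Bf(0)$. Also $f(0)\le Q$, because $Q$ is built by joins and meets from elements $\ge f(0)$, namely $f$-images and $z_{\ell-2-r}$. Thus $f(c_\sigma)\le_BQ\equiv_BW_1$. The other two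 inequalities reduce at $B$ to $Q\le f(a_\sigma)\vee Q$.

**Step 5: transfer to some $P_{\sigma^\frown n}$ and iterate.** The elements in (14) do not depend on $n$, and $\lambda(P_{\sigma^\frown n})=\{P_\sigma,B\}$ for all $n$. So (F2), applied to the three inequalities, yields an $n$ such that (14) holds at $P_\tau$, $\tau=\sigma^\frown n$. We show by induction on $k$ that $W_j\le_{P_\tau}(s_j^{\sigma,k})^f(Q)$ for $j=1,2$. For $k=0$, $W_j\le f(e_{j\sigma})\vee Q=(s_j^{\sigma,0})^f(Q)$ always. If it holds for $k$, then by (14)
$$W_1\le_{P_\tau}(f(e_{1\sigma})\vee Q)\wedge(f(a_\sigma)\vee W_2)\le_{P_\tau}(f(e_{1\sigma})\vee Q)\wedge\bigl(f(a_\sigma)\vee(s_2^{\sigma,k})^f(Q)\bigr)=(s_1^{\sigma,k+1})^f(Q),$$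
and likewise for $W_2$. For $k=k_n$ we obtain
$$f(x_\tau)=f(c_\sigma)\le_{P_\tau}W_1\le_{P_\tau}(s_1^{\sigma,k_n})^f\bigl(\Sigma_\sigma^f(z_{\ell-2-r})\bigr)=\Sigma_\tau^f(z_{\ell-1-(r+1)}).$$
This is (13) for $\tau$, and $|\tau|=r+1$. The Claim is proved.

**The contradiction.** For $r=\ell-1$ the Claim gives $\sigma$ with
$$f(x_\sigma)\le_{P_\sigma}\Sigma_\sigma^f(z_0)=\Sigma_\sigma^f(f(0))=f(\Sigma_\sigma(0)).$$
By (F1), $\alpha_\sigma(x_\sigma)\le\alpha_\sigma(\Sigma_\sigma(0))$. Neither $x_\sigma$ nor $\Sigma_\sigma(0)$ involves $G_\sigma$, so by (12), $\iota(\eta_\sigma(x_\sigma))\le\iota(\eta_\sigma(\Sigma_\sigma(0)))$. Since $\iota$ is an embedding, $\eta_\sigma(x_\sigma)\le\eta_\sigma(\Sigma_\sigma(0))$. This contradicts (11), and Theorem A is proved. $\blacksquare$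

With the Corollary in Section 4, the answer to the Problem is negative. By Theorem B and Wehrung's result, the lattice $K$ constructed here is not locally finite, and $S$ is not a lattice.

## 11. A free lattice as domain

The lattice $K$ can be replaced by a free lattice (without prescribed bounds) on countably many generators. Let $\zeta\colon F_\omega\to K$ be a surjective homomorphism from the free lattice on countably many generators; it exists because $K$ is countable. Put $\varphi'=\varphi\circ\operatorname{Con}_c\zeta$.

**Proposition.** The homomorphism $\varphi'\colon\operatorname{Con}_cF_\omega\to S$ cannot be lifted.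

*Proof.* Suppose that $f'\colon F_\omega\to L$ and $\alpha\colon\operatorname{Con}_cL\to S$ lift $\varphi'$.

**Step 1: $f'$ factors through $\zeta$.** For $\langle s,t\rangle\in\ker\zeta$ we have
$$\alpha\bigl(\Theta_L(f'(s),f'(t))\bigr)=\varphi'(\Theta(s,t))=\varphi\bigl(\Theta_K(\zeta(s),\zeta(t))\bigr)=\varphi(0)=0.$$
As $\alpha$ is an isomorphism, $f'(s)=f'(t)$. Since $\zeta$ is surjective, $f'=f\zeta$ for some homomorphism $f\colon K\to L$.

**Step 2: $f$ lifts $\varphi$.** We have $\alpha\circ\operatorname{Con}_cf\circ\operatorname{Con}_c\zeta=\alpha\circ\operatorname{Con}_cf'=\varphi\circ\operatorname{Con}_c\zeta$. The map $\operatorname{Con}_c\zeta$ is surjective: since $\Theta_K(\zeta(s),\zeta(t))=(\operatorname{Con}_c\zeta)(\Theta(s,t))$, its range contains all principal congruences of $K$, and it is closed under finite joins. Hence $\alpha\circ\operatorname{Con}_cf=\varphi$, which contradicts the Corollary. $\square$
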